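# Tensor products of tracial von Neumann algebras do not preserve elementary equivalence

## 1. Matrix algebras over elementarily equivalent algebras

Suppose two tracial von Neumann algebras satisfy the same first-order sentences. Do their algebras of $n\times n$ matrices also satisfy the same sentences? Yes, and the proof is short. We fix the vocabulary and then give it.

A *tracial von Neumann algebra* is a von Neumann algebra $M$ with a faithful normal trace $\tau$, $\tau(1)=1$. We put $\|x\|_2=\tau(x^*x)^{1/2}$, so that $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$. The completion of $M$ in this norm is $L^2(M)$, and $\hat x$ denotes $x$ seen as a vector. $U(M)$ is the unitary group and $(M)_1$ the operator-norm unit ball. For a von Neumann subalgebra $B\subseteq M$ (always unital), $E_B:M\to B$ is the trace-preserving conditional expectation; on $L^2(M)$ it is the orthogonal projection onto $L^2(B)$. $M\bar\otimes N$ carries the product trace. If $M_1\subseteq M$ and $N_1\subseteq N$, we regard $M_1\bar\otimes N_1$ as a subalgebra of $M\bar\otimes N$. The algebraic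 tensor product is written $M\odot N$; it is $\|\cdot\|_2$-dense in $M\bar\otimes N$.

*Formulas* of continuous logic are built from real and imaginary parts of $\tau(p(\bar x))$, with $p$ a $*$-polynomial, using continuous functions as connectives and $\sup$, $\inf$ over operator-norm balls as quantifiers. A formula $\chi(\bar x)$ has a real value $\chi^M(\bar a)$ at each tuple $\bar a$ of $M$. On each ball this value is uniformly continuous for $\|\cdot\|_2$, with a modulus that does not depend on $M$. A *sentence* has no free variables. For example, the sentence $\sup_{x,y\in(M)_1}\|xy-yx\|_2$ has value $0$ exactly when $M$ is abelian. We write $M\equiv N$ if every sentence has the same value in $M$ and in $N$. We write $M\preceq N$ if $M\subseteq N$ and $\chi^M(\bar a)=\chi^N(\bar a)$ for every formula $\chi$ and every tuple $\bar a$ of $M$. Clearly $\preceq$ implies $\equiv$.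

For an ultrafilter $\mathcal V$ on a set $I$, the *ultraproduct* $\prod_{\mathcal V}M_i$ is the algebra of bounded families $(x_i)$, $x_i\in M_i$, modulo those with $\lim_{\mathcal V}\|x_i\|_2=0$, with trace $\lim_{\mathcal V}\tau(x_i)$. It is a tracial von Neumann algebra, and each element $x$ has a representing family with $\|x_i\|\le\|x\|$. If all $M_i=M$, it is the ultrapower $M^{\mathcal V}$, which contains $M$ as the constant families. Łoś's theorem says that $\chi$ evaluated in the ultraproduct is the $\mathcal V$-limit of its values in the $M_i$; in particular $M\preceq M^{\mathcal V}$. The Keisler–Shelah theorem says that if $M_1\equiv M$, then $M_1^{\mathcal V}\cong M^{\mathcal V}$ for some $\mathcal V$. Applied with constants naming the elements of $M_1$, it says that if $M_1\preceq M$, then for some $\mathcal V$ there is an isomorphism $M_1^{\mathcal V}\to M^{\mathcal V}$ fixing $M_1$ pointwise.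

**Proposition 1.1.** Let $n\ge1$. If $M_1\equiv M$, then $M_1\bar\otimes M_n(\mathbb C)\equiv M\bar\otimes M_n(\mathbb C)$. If $M_1\preceq M$, then $M_1\bar\otimes M_n(\mathbb C)\preceq M\bar\otimes M_n(\mathbb C)$.

**Proof.** An element of $M\bar\otimes M_n(\mathbb C)$ is a sum $\sum_{k,l}x^{kl}\otimes e_{kl}$ with $\|x^{kl}\|\le\|x\|$. So a bounded family $(x_i)$ in $M\bar\otimes M_n(\mathbb C)$ is the same as $n^2$ bounded families $(x_i^{kl})$ in $M$. Moreover $\|x_i\|_2^2=\frac1n\sum_{k,l}\|x_i^{kl}\|_2^2$, so null families correspond to null families. This gives a trace-preserving identification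
$$(M\bar\otimes M_n(\mathbb C))^{\mathcal V}=M^{\mathcal V}\bar\otimes M_n(\mathbb C).$$
If $M_1\preceq M$, take $\Theta:M_1^{\mathcal V}\cong M^{\mathcal V}$ fixing $M_1$. Then $\Theta\otimes\mathrm{id}$ is an isomorphism of $(M_1\bar\otimes M_n(\mathbb C))^{\mathcal V}$ onto $(M\bar\otimes M_n(\mathbb C))^{\mathcal V}$ that fixes $M_1\bar\otimes M_n(\mathbb C)$. For a tuple $\bar x$ of $M_1\bar\otimes M_n(\mathbb C)$, the value of a formula at $\bar x$ is unchanged when we pass to the ultrapower (Łoś), apply $\Theta\otimes\mathrm{id}$, and come back (Łoś). This is the second claim. For $M_1\equiv M$ use the same argument with sentences. $\square$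

What changes when $M_n(\mathbb C)$ is replaced by an infinite-dimensional algebra? The problem, from Ilijas Farah and Saeed Ghasemi, "Preservation of elementarity by tensor products of tracial von Neumann algebras", arXiv:2304.08437 (2023), is to decide whether the following hold for all tracial von Neumann algebras:

* (a) if $M_1\equiv M$ and $N_1\equiv N$, then $M_1\bar\otimes N_1\equiv M\bar\otimes N$;
* (b) if $M_1\preceq M$ and $N_1\preceq N$, then $M_1\bar\otimes N_1\preceq M\bar\otimes N$.

Two positive results come with the problem. Let $R$ be the hyperfinite II$_1$ factor: the $\|\cdot\|_2$-closure (on balls) of an increasing union of matrix algebras $M_{2^k}(\mathbb C)$. A separable $M$ is *$R$-absorbing* if $M\cong M\bar\otimes R$, and a *McDuff* algebra is a model of the theory $\mathbb T_R$ of all separable $R$-absorbing tracial von Neumann algebras. For instance $R\cong R\bar\otimes R$ is McDuff, and so is every algebra elementarily equivalent to $R$. Every separable elementary submodel of a McDuff algebra is $R$-absorbing.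

* (i) If at least one of $M,N$ is type I, the theory of $M\bar\otimes N$ depends only on the theories of $M$ and $N$; more precisely, $M_1\preceq M$ and $N_1\preceq N$ imply $M_1\bar\otimes N_1\preceq M\bar\otimes N$.
* (ii) If $M\equiv N$ and $M$ is McDuff, then $M\bar\otimes R\equiv N\bar\otimes R$; if $M\preceq N$ and $M$ is McDuff, then $M\bar\otimes R\preceq N\bar\otimes R$.

We shall see that (a) and (b) both fail in general.

## 2. The ultrapower of $R\bar\otimes N$ is larger than $R^{\mathcal U}\bar\otimes N$

Throughout, $\mathcal U$ is a nonprincipal ultrafilter on $\mathbb N$. The simplest pair to test is $R\preceq R^{\mathcal U}$, tensored with a II$_1$ factor $N$. Let us try to repeat the proof of Proposition 1.1. By Łoś, $R\bar\otimes N\equiv(R\bar\otimes N)^{\mathcal U}$. The map $(x_i)_i\otimes h\mapsto(x_i\otimes h)_i$ preserves the trace, so it extends to an embedding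
$$R^{\mathcal U}\bar\otimes N\subseteq(R\bar\otimes N)^{\mathcal U}.$$
If this were onto, we would be done. The next computation shows that it is not, and shows which element is missing.

For each $k$ let $q=2^k$, let $e_{ij}$ be matrix units of $M_{2^k}\subseteq R$, and let $f_{ij}$ be matrix units of a unital copy of $M_{2^k}(\mathbb C)$ in $N$. The *flip* is $z_k=\sum_{i,j}e_{ij}\otimes f_{ji}$. It is self-adjoint, and $z_k^2=\sum_{i,j}e_{ii}\otimes f_{jj}=1$, so it is unitary. Since $z_k(e_{kl}\otimes1)=\sum_ie_{il}\otimes f_{ki}=(1\otimes f_{kl})z_k$ for matrix indices $k,l$, we get $z_k(e_{kl}\otimes1)z_k^*=1\otimes f_{kl}$: the flip carries the matrix algebra in the first leg to the one in the second leg.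

**Proposition 2.1.** The unitary $(z_k)_k\in(R\bar\otimes N)^{\mathcal U}$ is orthogonal to $R^{\mathcal U}\bar\otimes N$.

**Proof.** The families $(\sqrt q\,e_{ij})$ and $(\sqrt q\,f_{ji})$ are orthonormal in $L^2(R)$ and $L^2(N)$, and $z_k=\frac1q\sum_{i,j}\sqrt q\,e_{ij}\otimes\sqrt q\,f_{ji}$. By Cauchy–Schwarz and Bessel,
$$|\langle z_k,x\otimes h\rangle|\le\frac1q\sum_{i,j}|\langle\sqrt q\,e_{ij},x\rangle|\,|\langle\sqrt q\,f_{ji},h\rangle|\le2^{-k}\|x\|_2\|h\|_2.\tag{1}$$
So $\lim_{k\to\mathcal U}\langle z_k,x_k\otimes h\rangle=0$ for every bounded sequence $(x_k)$ in $R$ and $h\in N$. Elements of $R^{\mathcal U}\odot N$ are finite sums of such tensors, and they are $\|\cdot\|_2$-dense in $R^{\mathcal U}\bar\otimes N$. $\square$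

Here the first approach stops. It does not yet give a counterexample, because two different algebras may have the same theory. In fact tensoring is harmless for a large class of inclusions, as we now check.

Recall that a finite von Neumann algebra $M$ with trace $\tau$ is *amenable* if it has a *hypertrace*: a state $\varphi$ on $B(L^2(M))$ with $\varphi(uTu^*)=\varphi(T)$ for all $u\in U(M)$ and $\varphi|_M=\tau$. For $M=M_n(\mathbb C)$ the normalized trace of $B(L^2(M))$ is one. By Connes, amenability is equivalent to injectivity, and a separable amenable II$_1$ factor is isomorphic to $R$. A von Neumann subalgebra $P$ of an amenable finite algebra $M$ is amenable, since a norm-one projection $B(H)\to M$ can be followed by $E_P$. We also use that being a II$_1$ factor is axiomatizable (Farah–Hart–Sherman, *Model theory of operator algebras III*).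

**Proposition 2.2.** Let $R\subseteq M$ be a unital trace-preserving inclusion, where $M$ is an amenable II$_1$ factor, and let $N$ be any tracial von Neumann algebra. Then $R\bar\otimes N\preceq M\bar\otimes N$.

**Proof.** **Step 1: separable algebras.** We show $P\bar\otimes N\preceq M\bar\otimes N$ whenever $P\subseteq M$ are separable amenable II$_1$ factors. Both are isomorphic to $R$. Let $\alpha:P\to M$ be an isomorphism, $\iota:P\to M$ the inclusion, and $P_n\cong M_{2^n}(\mathbb C)$ increasing unital subalgebras of $P$ with $\|\cdot\|_2$-dense union.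

Any two systems of matrix units $(e_{ij})$, $(f_{ij})$ of unital copies of $M_q(\mathbb C)$ in the II$_1$ factor $M$ are conjugate. Indeed $e_{11}$ and $f_{11}$ have the same trace, so there is $v$ with $v^*v=e_{11}$, $vv^*=f_{11}$. Then $V=\sum_if_{i1}ve_{1i}$ is unitary and $Ve_{kl}V^*=f_{k1}vv^*f_{1l}=f_{kl}$. Hence there are $v_n\in U(M)$ with $v_n\alpha(x)v_n^*=\iota(x)$ for $x\in P_n$. The maps $x\mapsto v_n\alpha(x)v_n^*$ are $\|\cdot\|_2$-isometric and $\bigcup P_n$ is dense, so $v_n\alpha(x)v_n^*\to\iota(x)$ in $\|\cdot\|_2$ for all $x\in P$.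

Let $\beta_n=\mathrm{Ad}(v_n\otimes1)\circ(\alpha\otimes\mathrm{id})$, an isomorphism of $P\bar\otimes N$ onto $M\bar\otimes N$. Then $\beta_n\to\iota\otimes\mathrm{id}$ pointwise in $\|\cdot\|_2$ on $P\odot N$, hence on $P\bar\otimes N$, again because all maps are $\|\cdot\|_2$-isometric. For a formula $\chi$ and a tuple $x$,
$$\chi^{P\bar\otimes N}(x)=\chi^{M\bar\otimes N}(\beta_n(x))\longrightarrow\chi^{M\bar\otimes N}((\iota\otimes\mathrm{id})(x)),$$
by invariance under isomorphism and uniform continuity. So the two values agree.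

**Step 2: arbitrary $M$.** We reduce to Step 1 by a directed union. By Löwenheim–Skolem, every countable subset of $M$ lies in a separable elementary submodel of $M$ containing $R$, which is a II$_1$ factor by axiomatizability. So the separable II$_1$ factors $M_\nu$ with $R\subseteq M_\nu\subseteq M$ are a directed family, and each countable subset of $M$ lies in one of them. Each $M_\nu$ is amenable. By Step 1, $M_\nu\bar\otimes N\preceq M_{\nu'}\bar\otimes N$ when $M_\nu\subseteq M_{\nu'}$, and $R\bar\otimes N\preceq M_\nu\bar\otimes N$. Each element of $M\bar\otimes N$ is a $\|\cdot\|_2$-limit of a sequence in $M\odot N$. This sequence involves countably many elements of $M$, so the limit lies in some $M_\nu\bar\otimes N$. Thus $M\bar\otimes N$ is the directed union of the $M_\nu\bar\otimes N$, an elementary directed system, and $R\bar\otimes N\preceq M\bar\otimes N$. $\square$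

So a counterexample with $R\preceq M$ needs $M$ non-amenable, such as $R^{\mathcal U}$, and it needs a sentence that notices the missing flips.

## 3. Spectral gap, and the statements

To write such a sentence we must be able to speak about "the first leg" of $R\bar\otimes N$. The following condition on $N$ makes this possible.

**Definition 3.1.** A II$_1$ factor $N$ has *spectral gap* if there are $b_1,\dots,b_m\in U(N)$ and $\kappa_N>0$ with
$$\kappa_N^2\,\|\xi-\langle\xi,\hat1\rangle\hat1\|^2\le\sum_j\|b_j\xi-\xi b_j\|^2\qquad(\xi\in L^2(N)).\tag{2}$$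

By Connes (*Classification of injective factors*, Ann. of Math. 1976, Thm 2.1), a separable II$_1$ factor has spectral gap if and only if it does not have property Gamma. The factor $R$ does not have spectral gap. Given $b_1,\dots,b_m\in U(R)$ and $\varepsilon>0$, choose $D=M_{2^k}\subseteq R$ with $\|b_j-E_D(b_j)\|_2<\varepsilon$ and a unitary $w\in D'\cap R$ with $\tau(w)=0$. Then $\|b_jw-wb_j\|_2\le2\varepsilon$, and (2) would give $\kappa_N^2\le4m\varepsilon^2$ for all $\varepsilon$.

A factor that does have it is $L(\Gamma)$, $\Gamma=SL_3(\mathbb Z)$. Fix a finite generating set $S$ of $\Gamma$ and put $d=|S|$. By Kazhdan's theorem (property (T)) there is one $\kappa>0$ such that for every unitary representation $\sigma$ of $\Gamma$ without nonzero invariant vectors,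
$$\max_{s\in S}\|\sigma(s)\xi-\xi\|\ge\kappa\|\xi\|\qquad\text{for all }\xi.\tag{3}$$

**Lemma 3.2.** $L(SL_3(\mathbb Z))$ is a II$_1$ factor with spectral gap, with $b_s=\lambda(s)$, $s\in S$, and $\kappa_N=\kappa$.

**Proof.** First, nontrivial conjugacy classes of $\Gamma$ are infinite. If $g$ has a finite class, its centralizer has finite index, so for some $k\ge1$ it contains $(1+e_{ij})^k=1+ke_{ij}$ for all $i\ne j$. So $g$ commutes with all $e_{ij}$, $i\neq j$, and is a scalar $c$. Here $c\in\mathbb Z$ and $c^3=1$, so $g=1$. Hence $L(\Gamma)$ is a II$_1$ factor. The vectors in $\ell^2(\Gamma)=L^2(L(\Gamma))$ invariant under $\xi\mapsto\lambda(g)\xi\lambda(g)^*$ are constant on conjugacy classes, so they are multiples of $\delta_e=\hat1$. Apply (3) on the orthocomplement of $\hat1$ and use $\|\lambda(s)\xi\lambda(s)^*-\xi\|=\|\lambda(s)\xi-\xi\lambda(s)\|$. $\square$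

**Theorem 3.3.** Let $N$ be a II$_1$ factor with spectral gap and let $N'$ be any tracial von Neumann algebra. Then $R\bar\otimes N\not\equiv R^{\mathcal U}\bar\otimes N'$.

**Corollary 3.4.**
1. Statements (a) and (b) fail, with $M_1=R$, $M=R^{\mathcal U}$, $N=N_1=L(SL_3(\mathbb Z))$.
2. They fail for separable algebras: for every separable $N$ with spectral gap there is a separable $R$-absorbing $M$ with $R\preceq M$ and $R\bar\otimes N\not\equiv M\bar\otimes N$.
3. They fail even if all algebras involved are McDuff: for $N$ a II$_1$ factor with spectral gap and $S=N\bar\otimes R$, we have $R\equiv R^{\mathcal U}$ but $R\bar\otimes S\not\equiv R^{\mathcal U}\bar\otimes S$. So in (ii) the factor $R$ cannot be replaced by an arbitrary McDuff factor.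

**Theorem 3.5.** Let $N$ be a II$_1$ factor with spectral gap and $R\subseteq M$ a unital trace-preserving inclusion into a tracial von Neumann algebra. Then $R\bar\otimes N\preceq M\bar\otimes N$ if and only if $M$ is an amenable II$_1$ factor. (The "if" part holds for every tracial $N$.)

The "if" part is Proposition 2.2.

## 4. A sentence about moving finitely many unitaries off the first leg

The flips say: in $R\bar\otimes N$, any finite set of unitaries of the first leg can be conjugated, up to a small error, into the commutant of the first leg by a single unitary. We express this by a sentence. Two tools are needed: spectral gap to recognize the first leg, and quantification over unitaries.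

**Lemma 4.1.** If $N$ satisfies (2) and $M$ is tracial, then for $y\in M\bar\otimes N$
$$\kappa_N\|y-E_M(y)\|_2\le\Big(\sum_j\|[1\otimes b_j,y]\|_2^2\Big)^{1/2}.\tag{4}$$

**Proof.** With $T_j\xi=b_j\xi-\xi b_j$ and $P$ the projection onto $\mathbb C\hat1$, (2) is the operator inequality $\kappa_N^2(1-P)\le\sum_jT_j^*T_j$ on $L^2(N)$. Tensor with the identity of $L^2(M)$ and evaluate at $\hat y$; note that $(1\otimes P)\hat y=\widehat{E_M(y)}$. $\square$

So an element lies close to $M\otimes1$ if it nearly commutes with the $1\otimes b_j$.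

**Lemma 4.2.** If $f:(M)_1\to\mathbb R$ is $L$-Lipschitz for $\|\cdot\|_2$, then
$$\sup_{u\in U(M)}f(u)=\sup_{x\in(M)_1}\big(f(x)-L\|1-x^*x\|_2\big),\tag{5}$$
and $\inf_{u\in U(M)}f(u)=\inf_{x\in(M)_1}(f(x)+L\|1-x^*x\|_2)$.

**Proof.** Let $x\in(M)_1$. As $M$ is finite, $x=v|x|$ with $v\in U(M)$. Since $0\le1-t\le1-t^2$ on $[0,1]$, we have $\|x-v\|_2=\|1-|x|\|_2\le\|1-x^*x\|_2$. So $f(x)-L\|1-x^*x\|_2\le f(v)$. This gives "$\ge$" in (5); "$\le$" follows by taking $x$ unitary. Apply (5) to $-f$ for the infimum. $\square$

Consequently, if a formula is Lipschitz in each variable on unit balls with constants independent of the algebra, then quantifying variables over unitaries gives a formula again. Suprema and infima keep the Lipschitz constants in the remaining variables, so this may be iterated.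

**The sentence.** Fix $N$, $b^0=(b^0_1,\dots,b^0_m)$ and $\kappa_N$ as in (2), and put $K=2/\kappa_N$. For an algebra, a tuple $b=(b_j)_{j\le m}$, $u=(u_s)_{s\le d}$ (here $d$ may be any positive integer), and elements $z,w$, let $g(b;y)=\big(\sum_j\|[b_j,y]\|_2^2\big)^{1/2}$ and
$$\Phi_d(b,u,z,w)=\max_s\|[zu_sz^*,w]\|_2-K\,g(b;w)-K\max_sg(b;u_s),$$
$$\psi_d(b)=\sup_{u\in U^d}\ \inf_{z\in U}\ \sup_{w\in U}\ \Phi_d(b,u,z,w),\qquad\theta=\inf_{b\in U^m}\psi_d(b).\tag{6}$$
Read this as: if the $u_s$ are in the first leg (they commute with $b$), there is $z$ such that all $zu_sz^*$ commute with every $w$ in the first leg. The subtracted terms penalize elements that are not there. On unit balls $\Phi_d$ is Lipschitz with constants $4$ in $z$, $2+2K\sqrt m$ in $w$ and in each $u_s$, and $4K$ in each $b_j$, since $g(b;\cdot)$ is $2\sqrt m$-Lipschitz and $g(\cdot\,;y)$ is $2$-Lipschitz in each $b_j$. By Lemma 4.2, $\psi_d$ is a formula and $\theta$ is a sentence.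

**Proposition 4.3.** For every $d$, $\psi_d(1\otimes b^0)\le0$ in $R\bar\otimes N$. In particular $\theta^{R\bar\otimes N}\le0$.

**Proof.** Write $b=1\otimes b^0$. Let $u_s\in U(R\bar\otimes N)$ and $\varepsilon>0$. Put $a_s=E_R(u_s)\in(R)_1$; by (4), $\|u_s-a_s\|_2\le g(b;u_s)/\kappa_N$. Choose $D=M_{2^k}\subseteq R$ so large that $x_s=E_D(a_s)\in(D)_1$ satisfies $\|a_s-x_s\|_2<\varepsilon$ for all $s$. Let $z=\sum e_{ij}\otimes f_{ji}$ be the flip of $D$ with a unital copy of $M_{2^k}(\mathbb C)$ in the II$_1$ factor $N$. Then $z(x_s\otimes1)z^*\in1\otimes N$ commutes with $R\otimes1$. For any $w\in U(R\bar\otimes N)$, replace first $w$ by $E_R(w)$, then $u_s$ by $a_s$, then $a_s$ by $x_s$. Each replacement changes the commutator by at most twice the $\|\cdot\|_2$-distance, because all other elements are contractions, and the final commutator is $0$. So, using (4) for $w$ too,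
$$\|[zu_sz^*,w]\|_2\le2\|w-E_R(w)\|_2+2\|u_s-a_s\|_2+2\varepsilon\le K\,g(b;w)+K\,g(b;u_s)+2\varepsilon.$$
Since $z$ does not depend on $w$, $\sup_w\Phi_d(b,u,z,w)\le2\varepsilon$. As $u$ and $\varepsilon$ were arbitrary, $\psi_d(b)\le0$. $\square$

**Which unitaries $u_s$ can detect a difference?** A first try in $R^{\mathcal U}\bar\otimes N$ is one unitary $u\in U(R^{\mathcal U})$. This detects nothing. Let $\varepsilon>0$. By the spectral theorem $u$ is within $\varepsilon/2$ in norm of some $\sum_{a\le A}c_aP_a$ with $|c_a|=1$ and $P_a$ projections with sum $1$. Cut each $P_a$ into projections of trace $1/n$ and a remainder of trace $<1/n$, and cut the sum of the remainders into projections of trace $1/n$. This gives $u_2=\sum_{j\le n}c_j'p_j$ with $|c_j'|=1$, $\tau(p_j)=1/n$ and $\|u-u_2\|_2\le\varepsilon/2+2\sqrt{A/n}$, which is at most $\varepsilon$ for large $n$. If $r_1,\dots,r_n\in N$ are projections of trace $1/n$ with sum $1$, then $p_j\otimes1$ and $1\otimes r_j$ are equivalent in the II$_1$ factor $R^{\mathcal U}\bar\otimes N$. Adding up partial isometries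 gives a unitary $z$ with $z(u_2\otimes1)z^*=1\otimes\sum_jc_j'r_j$. So $z(u\otimes1)z^*$ is within $\varepsilon$ of $1\otimes N$. We need several unitaries, in a rigid position. We shall use the generators of $SL_3(\mathbb Z)$, represented in $R^{\mathcal U}$ by finite-dimensional representations of growing dimension.

## 5. Averages over unitaries, a bimodule, and property (T)

The lower bound in $R^{\mathcal U}\bar\otimes N'$ uses four tools.

**Lemma 5.1 (averaging).** Let $A\subseteq M$ be a von Neumann subalgebra and $B=A'\cap M$. For $x\in M$,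
$$\|x-E_B(x)\|_2\le\sup_{w\in U(A)}\|[x,w]\|_2.\tag{7}$$

**Proof.** Let $C$ be the $\|\cdot\|_2$-closed convex hull of $\{wxw^*:w\in U(A)\}$ in $L^2(M)$. Its elements are limits of elements of norm at most $\|x\|$, so $C\subseteq M$. Let $y_0\in C$ have minimal $\|\cdot\|_2$. Conjugation by $w\in U(A)$ preserves $C$ and $\|\cdot\|_2$, so by uniqueness $wy_0w^*=y_0$; thus $y_0\in B$. For $c\in B$ and $w\in U(A)$, $\tau(wxw^*c)=\tau(xw^*cw)=\tau(xc)$, so $E_B(wxw^*)=E_B(x)$. Hence $E_B(x)=E_B(y_0)=y_0\in C$. Every $y\in C$ satisfies $\|x-y\|_2\le\sup_w\|x-wxw^*\|_2=\sup_w\|[x,w]\|_2$. $\square$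

**Definition 5.2.** For $B\subseteq M$ let $K_B(M)$ be the separation-completion of $M\odot M$ for the form
$$\langle a\otimes b,c\otimes e\rangle=\tau(E_B(c^*a)\,b\,e^*).\tag{8}$$

The form is positive: $\big\langle\sum_ia_i\otimes b_i,\sum_ja_j\otimes b_j\big\rangle=\sum_{i,j}\tau(b_j^*E_B(a_j^*a_i)b_i)\ge0$, because the matrix $[E_B(a_j^*a_i)]_{j,i}$ is positive ($E_B$ is completely positive). For $B=\mathbb C$ the form is $\tau(c^*a)\tau(be^*)$ and $K_{\mathbb C}(M)=L^2(M)\otimes L^2(M)$. For $B=M$ it is $\tau(c^*abe^*)=\langle\widehat{ab},\widehat{ce}\rangle$ and $K_M(M)=L^2(M)$.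

For $v\in U(M)$ the map $a\otimes b\mapsto va\otimes bv^*$ preserves (8), so it is unitary on $K_B(M)$. For $x,y\in M$, formula (8) gives $\langle vy\otimes y^*v^*,x^*\otimes x\rangle=\tau(E_B(xvy)\,y^*v^*x^*)$, that is,
$$\langle vy\otimes y^*v^*,\;x^*\otimes x\rangle=\|E_B(xvy)\|_2^2,\qquad\|y\otimes y^*\|^2=\|E_B(y^*y)\|_2^2\le\|y\|^4.\tag{9}$$
The point of $K_B(M)$ is that the numbers $\|E_B(xvy)\|_2^2$, which are quadratic in $v$, become matrix coefficients of a unitary representation.

**Lemma 5.3 (uniform mixing).** Let $\mu=\frac12\delta_1+\frac1{4d}\sum_{s\in S}(\delta_s+\delta_{s^{-1}})$ on $\Gamma=SL_3(\mathbb Z)$, $d=|S|$, and let $\mu_t=\mu^{*t}$. Put $\lambda=1-\frac{\kappa^2}{4d}<1$. For every unitary representation $\sigma$ of $\Gamma$, with $P_\sigma$ the projection onto the invariant vectors,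
$$\|\sigma(\mu_t)-P_\sigma\|\le\lambda^t.\tag{10}$$

**Proof.** The operator $\sigma(\mu)=\frac12(1+T)$, with $T=\frac1{2d}\sum_s(\sigma(s)+\sigma(s)^*)$ a self-adjoint contraction, satisfies $\sigma(\mu)\ge0$. It is the identity on $\operatorname{ran}P_\sigma$. On the orthocomplement, which has no nonzero invariant vectors, a unit vector $\xi$ satisfies by (3)
$$1-\langle\sigma(\mu)\xi,\xi\rangle=\frac1{2d}\sum_s\big(1-\mathrm{Re}\langle\sigma(s)\xi,\xi\rangle\big)=\frac1{4d}\sum_s\|\sigma(s)\xi-\xi\|^2\ge\frac{\kappa^2}{4d}.$$
So $0\le\sigma(\mu)\le\lambda$ there. Since $\sigma(\mu_t)=\sigma(\mu)^t$, (10) follows. $\square$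

The number $\lambda$ does not depend on $\sigma$.

**Lemma 5.4 (large finite-dimensional representations).** $\Gamma$ has irreducible unitary representations with finite image of arbitrarily large dimension. If $\pi:\Gamma\to U(n)$ is one and $G=\pi(\Gamma)$, then with $\tau$ the normalized trace of $M_n(\mathbb C)$,
$$\frac1{|G|}\sum_{w\in G}|\tau(wa)|^2=\frac{\|a\|_2^2}{n^2}\qquad(a\in M_n(\mathbb C)).\tag{11}$$

**Proof.** For a prime $p$, $SL_3(\mathbb F_p)$ is generated by elementary matrices, so $\Gamma\to SL_3(\mathbb F_p)$ is onto. $SL_3(\mathbb F_p)$ acts 2-transitively on the $p^2+p+1$ points of the projective plane: two distinct points are spanned by independent vectors, which extend to a basis whose third vector can be scaled to give determinant $1$. For a 2-transitive action the orthocomplement of the constants is irreducible; here its dimension is $p^2+p$. For (11), Schur orthogonality says $\frac1{|G|}\sum_ww_{ij}\overline{w_{kl}}=\frac1n\delta_{ik}\delta_{jl}$. So $\frac1{|G|}\sum_w|\mathrm{Tr}(wa)|^2=\frac1n\sum_{i,j}|a_{ji}|^2=\|a\|_2^2$. Divide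 by $n^2$. $\square$

## 6. A positive lower bound in $R^{\mathcal U}\bar\otimes N'$

**Proposition 6.1.** Let $d=|S|$. For every tracial $N'$, $\theta^{R^{\mathcal U}\bar\otimes N'}\ge\kappa/\sqrt2>0$.

Put $\mathcal M=R^{\mathcal U}\bar\otimes N'$. Let $b\in U(\mathcal M)^m$ be arbitrary and $\eta>0$. There is no relation between $b$ and the $b^0$ of the sentence: $b$ may mix the two legs in any way. We shall find a large piece $R_\infty$ of the first leg that nearly commutes with $b$, put the unitaries $u_s$ in it, and show that no $z$ can move all the $u_s$ into the commutant of $R_\infty$.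

**Step 1: choosing $D$, $R_\infty$ and $u$.** This step finds unitaries that nearly commute with $b$. Choose $c_j\in R^{\mathcal U}\odot N'$ with $\|b_j-c_j\|_2<\eta$. Let $m_1,\dots,m_r\in R^{\mathcal U}$ be the finitely many first-leg coefficients occurring in the $c_j$, represented by bounded sequences $(m_l^i)_i$. Choose $k_i$ such that with $D_i=M_{2^{k_i}}\subseteq R$ and $q_i=2^{k_i}$,
$$\|m_l^i-E_{D_i}(m_l^i)\|_2<1/i\qquad\text{for all }l\le r.$$
Let $D=\prod_{\mathcal U}D_i\subseteq R^{\mathcal U}$; then $m_l=(E_{D_i}(m_l^i))_i\in D$. Let $R_i=D_i'\cap R$, a II$_1$ factor with $R=D_i\bar\otimes R_i$, and $R_\infty=\prod_{\mathcal U}R_i$, which commutes with $D$. By Lemma 5.4 choose irreducible $\pi_i:\Gamma\to U(n_i)$ with finite image $G_i$ and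
$$n_i\ge i\,q_i.$$
Choose a unital copy $F_i\subseteq R_i$ of $M_{n_i}(\mathbb C)$ and regard $\pi_i$ as a map into $U(F_i)$. Let $\pi(g)=(\pi_i(g))_i$, a homomorphism $\Gamma\to U(R_\infty)$, and let $u_s=\pi(s)\otimes1$. We identify $R_\infty$ with $R_\infty\otimes1$. Every $w\in U(R_\infty)$, in particular every $u_s$, commutes with all $c_j$. Hence $\|[b_j,w]\|_2=\|[b_j-c_j,w]\|_2\le2\eta$, and
$$g(b;w)\le2\eta\sqrt m,\qquad g(b;u_s)\le2\eta\sqrt m.$$

**Step 2: reduction to a claim.** Now $u$ is fixed. Let $z\in U(\mathcal M)$ be arbitrary and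
$$\alpha=\max_s\ \sup_{w\in U(R_\infty)}\|[zu_sz^*,w]\|_2.$$
Restricting $w$ to $U(R_\infty)$ gives $\sup_{w\in U(\mathcal M)}\Phi_d(b,u,z,w)\ge\alpha-4K\eta\sqrt m$. We claim
$$\alpha\ge\kappa/\sqrt2.\tag{12}$$
Granting (12) for every $z$, $\psi_d(b)\ge\kappa/\sqrt2-4K\eta\sqrt m$ for every $\eta>0$, so $\psi_d(b)\ge\kappa/\sqrt2$ for all $b$. This is the proposition.

**Step 3: the commutant of $R_\infty$.** This step turns small commutators into closeness to an explicit algebra. The map $(x_i)\mapsto(E_{D_i}(x_i))$ is well defined on $R^{\mathcal U}$, trace-preserving, $D$-bimodular, and is the identity on $D$, so it is $E_D$.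

*We have $R_\infty'\cap R^{\mathcal U}=D$.* The inclusion $\supseteq$ is clear. Since $R=D_i\bar\otimes R_i$ with $R_i$ a factor and $D_i$ a matrix algebra, $R_i'\cap R=D_i$. Given $x=(x_i)\in R^{\mathcal U}$, by (7) with $A=R_i$ there is $w_i\in U(R_i)$ with $\|x_i-E_{D_i}(x_i)\|_2\le\|[x_i,w_i]\|_2+1/i$. If $x$ commutes with $(w_i)\in R_\infty$, then the right side tends to $0$ along $\mathcal U$, so $x=E_D(x)\in D$.

*We have $B:=R_\infty'\cap\mathcal M=D\bar\otimes N'$, and $E_B=E_D\otimes\mathrm{id}$.* The inclusion $\supseteq$ is clear. Let $x\in B$ and let $\varphi$ be a normal functional on $N'$. The slice $(\mathrm{id}\otimes\varphi)(x)$ commutes with $R_\infty$, so it lies in $D$. Hence $(\mathrm{id}\otimes\varphi)\big((E_D\otimes\mathrm{id})(x)\big)=E_D\big((\mathrm{id}\otimes\varphi)(x)\big)=(\mathrm{id}\otimes\varphi)(x)$. Elements with the same slices are equal, so $x=(E_D\otimes\mathrm{id})(x)\in D\bar\otimes N'$. And $E_D\otimes\mathrm{id}$ is the trace-preserving conditional expectation onto $D\bar\otimes N'$.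

**Step 4: decay of $\|E_D(x\pi(g)y)\|_2$ on average.** This step says that in $R^{\mathcal U}$ alone the unitaries $\pi(g)$ are, for most $g$, far from $D$, even after multiplication by fixed $x$ and $y$. For all $x,y\in R^{\mathcal U}$ and $t\ge1$,
$$\sum_g\mu_t(g)\,\|E_D(x\pi(g)y)\|_2^2\le\lambda^t\|x\|^2\|y\|^2.\tag{13}$$
Represent $x,y$ by sequences with $\|x_i\|\le\|x\|$, $\|y_i\|\le\|y\|$. Let $\sigma_i(g)(a\otimes b)=\pi_i(g)a\otimes b\pi_i(g)^*$ on $K_{D_i}(R)$. This representation of $\Gamma$ factors through the finite group $G_i$, so $P_{\sigma_i}$ is the average over $G_i$. By (9), (10), and $\|y_i\otimes y_i^*\|\le\|y\|^2$, $\|x_i^*\otimes x_i\|\le\|x\|^2$,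
$$\sum_g\mu_t(g)\|E_{D_i}(x_i\pi_i(g)y_i)\|_2^2=\langle\sigma_i(\mu_t)(y_i\otimes y_i^*),x_i^*\otimes x_i\rangle\le\frac1{|G_i|}\sum_{w\in G_i}\|E_{D_i}(x_iwy_i)\|_2^2+\lambda^t\|x\|^2\|y\|^2.$$
It remains to bound the average over $G_i$. Let $(f_j)_{j\le q_i^2}$ be an orthonormal basis of $L^2(D_i)$ consisting of unitaries (tensor products of Pauli matrices). Since $w\in F_i$,
$$\|E_{D_i}(x_iwy_i)\|_2^2=\sum_j|\tau(f_j^*x_iwy_i)|^2=\sum_j|\tau(w\,y_if_j^*x_i)|^2=\sum_j|\tau(w\,E_{F_i}(y_if_j^*x_i))|^2.$$
By (11), the average of the $j$-th term over $G_i$ is $n_i^{-2}\|E_{F_i}(y_if_j^*x_i)\|_2^2\le n_i^{-2}\|x\|^2\|y\|^2$. There are $q_i^2$ terms, so the average of the sum is at most $\frac{q_i^2}{n_i^2}\|x\|^2\|y\|^2\le i^{-2}\|x\|^2\|y\|^2$. The support of $\mu_t$ is finite, so we may take $\lim_{i\to\mathcal U}$ in the sum over $g$. This gives (13). It is here that $n_i$ must be large compared with $q_i$.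

**What Step 4 gives, and what is still missing.** Suppose for a moment that $z\pi(g)z^*\in B$ for all $g\in\Gamma$. (We write $\pi(g)$ for $\pi(g)\otimes1$.) Approximate $z$ by a finite sum $z_0=\sum_lx_l\otimes h_l$. Then (13) makes $\|E_B(z_0\pi(g)z_0^*)\|_2$ small for suitable $g$, while $\|E_B(z\pi(g)z^*)\|_2=1$: a contradiction. But we know only that $z\pi(g)z^*$ is within $\alpha$ of $B$ when $g$ is a generator. For a word of length $\ell$ the error grows to $\ell\alpha$. (This is the triangle inequality for $\|\sigma(g)f-f\|$ in Step 5.) The time $t$ at which (13) becomes useful depends on $z_0$, hence on $z$, and there is no bound on it independent of $z$. So counting word lengths does not give a lower bound for $\alpha$ independent of $z$. Property (T) does: it controls a vector from its behavior on $S$ alone.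

**Step 5: a vector with no invariant part.** This step encodes $z$ as a vector and shows that it is orthogonal to the invariant vectors. Let $\sigma(g)(a\otimes b)=\pi(g)a\otimes b\pi(g)^*$ on $K_B(\mathcal M)$ and $f=z^*\otimes z$. By (9) with $y=z^*$, $x=z$,
$$\|f\|=1,\qquad\langle\sigma(g)f,f\rangle=\|E_B(z\pi(g)z^*)\|_2^2.\tag{14}$$
Let $\varepsilon>0$. By Kaplansky's density theorem there is $z_0=\sum_{l\le r'}x_l\otimes h_l\in R^{\mathcal U}\odot N'$ with $\|z_0\|\le1$ and $\|z-z_0\|_2<\varepsilon$. Then $\|z\pi(g)z^*-z_0\pi(g)z_0^*\|_2\le2\varepsilon$. With $E_B=E_D\otimes\mathrm{id}$, the inequality $\|p+p'\|_2^2\le2\|p\|_2^2+2\|p'\|_2^2$, and Cauchy–Schwarz for a sum of $r'^2$ terms,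
$$\|E_B(z\pi(g)z^*)\|_2^2\le8\varepsilon^2+2\Big\|\sum_{l,l'}E_D(x_l\pi(g)x_{l'}^*)\otimes h_lh_{l'}^*\Big\|_2^2\le8\varepsilon^2+2r'^2\sum_{l,l'}\|E_D(x_l\pi(g)x_{l'}^*)\|_2^2\,\|h_lh_{l'}^*\|_2^2.$$
Average over $g$ with weights $\mu_t(g)$ and let $t\to\infty$. By (13) the double sum tends to $0$. By (14) and (10) the left side becomes $\langle\sigma(\mu_t)f,f\rangle\to\|P_\sigma f\|^2$. So $\|P_\sigma f\|^2\le8\varepsilon^2$. As $\varepsilon$ was arbitrary, $P_\sigma f=0$.

**Step 6: property (T) gives the claim.** The unit vector $f$ lies in the orthocomplement of the invariant vectors, so by (3) there is $s\in S$ with $\|\sigma(s)f-f\|\ge\kappa$. By (14), and because $\|zu_sz^*\|_2=1$,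
$$\kappa^2\le\|\sigma(s)f-f\|^2=2-2\|E_B(zu_sz^*)\|_2^2=2\|zu_sz^*-E_B(zu_sz^*)\|_2^2\le2\alpha^2.$$
The last inequality is (7) with $A=R_\infty$ in $\mathcal M$, for which $A'\cap\mathcal M=B$ by Step 3. This is (12), and Proposition 6.1 is proved. $\square$

## 7. Failure of (a) and (b), also for separable and for McDuff algebras

**Proof of Theorem 3.3.** Take $d=|S|$ in (6). By Propositions 4.3 and 6.1, $\theta^{R\bar\otimes N}\le0<\kappa/\sqrt2\le\theta^{R^{\mathcal U}\bar\otimes N'}$. $\square$

**Proof of Corollary 3.4(1).** Let $N=N'=L(SL_3(\mathbb Z))$, which has spectral gap by Lemma 3.2. By Łoś, $R\preceq R^{\mathcal U}$, and $N\preceq N$. Theorem 3.3 gives $R\bar\otimes N\not\equiv R^{\mathcal U}\bar\otimes N$. This refutes (a), and it refutes (b) because $\preceq$ implies $\equiv$. $\square$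

**Proof of Corollary 3.4(2).** Let $N$ be separable with spectral gap. We build a separable $M\preceq R^{\mathcal U}$ for which $M\bar\otimes N\preceq R^{\mathcal U}\bar\otimes N$ as well, by alternating two applications of Löwenheim–Skolem. Start with a separable $M_0\preceq R^{\mathcal U}$ containing $R$. Given a separable $M_j\preceq R^{\mathcal U}$, the algebra $M_j\bar\otimes N$ is separable, so there is a separable $Q_j\preceq R^{\mathcal U}\bar\otimes N$ containing it and, if $j\ge1$, also containing $Q_{j-1}$. Each element of a countable dense subset of $Q_j$ is a $\|\cdot\|_2$-limit of a sequence in $R^{\mathcal U}\odot N$. So countably many elements of $R^{\mathcal U}$ suffice as coefficients, and there is a separable $M_{j+1}\preceq R^{\mathcal U}$ containing these and $M_j$. Then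
$$M_j\bar\otimes N\subseteq Q_j\subseteq M_{j+1}\bar\otimes N.$$
Let $M$ and $Q$ be the closures of the unions of the $M_j$ and the $Q_j$. By the elementary chain theorem $M\preceq R^{\mathcal U}$ and $Q\preceq R^{\mathcal U}\bar\otimes N$, and the inclusions give $Q=M\bar\otimes N$. Since $R\subseteq M$, $R\preceq R^{\mathcal U}$ and $M\preceq R^{\mathcal U}$, we have $R\preceq M$. As a separable elementary submodel of the McDuff algebra $R^{\mathcal U}$, $M$ is $R$-absorbing. Finally $M\bar\otimes N\equiv R^{\mathcal U}\bar\otimes N\not\equiv R\bar\otimes N$ by Theorem 3.3. $\square$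

**Proof of Corollary 3.4(3).** Apply Theorem 3.3 with $N'=S=N\bar\otimes R$. Since $R\bar\otimes R\cong R$,
$$R\bar\otimes S=R\bar\otimes(N\bar\otimes R)\cong R\bar\otimes N\not\equiv R^{\mathcal U}\bar\otimes S.$$
Both $R$ and $R^{\mathcal U}$ are McDuff. So is the factor $S$. If $N$ is separable, $S\bar\otimes R\cong S$. In general, alternate as in the previous proof, now with countably many coefficients from $N$: take separable $N_j\subseteq N$ and separable $Q_j\preceq N\bar\otimes R$ with $N_j\bar\otimes R\subseteq Q_j\subseteq N_{j+1}\bar\otimes R$. With $N_\infty$ the closure of $\bigcup N_j$, we get $N_\infty\bar\otimes R\preceq N\bar\otimes R$, where $N_\infty\bar\otimes R$ is separable and $R$-absorbing. So $S$ is a model of $\mathbb T_R$. Since $R\preceq R^{\mathcal U}$ and $S\preceq S$, both (a) and (b) fail among McDuff algebras. $\square$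

## 8. Elementarity of $R\bar\otimes N\subseteq M\bar\otimes N$ and hypertraces

It remains to prove the "only if" part of Theorem 3.5. The formula $\psi_d$ is now used with the parameter $1\otimes b^0$. It says that arbitrary finite sets of unitaries of $M$ can be moved nearly into $N$. The vector $\hat z$ of the moving unitary is then an approximate hypertrace.

**Proof of Theorem 3.5, "only if".** Suppose $R\bar\otimes N\preceq M\bar\otimes N$, where $N$ has spectral gap with $b^0$, $\kappa_N$.

**Step 1: $M$ is a II$_1$ factor.** $R\bar\otimes N$ is a II$_1$ factor and this is axiomatizable, so $M\bar\otimes N$ is a factor. The center of $M$ is contained in the center of $M\bar\otimes N$, so $M$ is a factor. It is finite and contains $R$, so it is II$_1$.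

**Step 2: moving unitaries of $M$ into $N$.** By Proposition 4.3 and elementarity, $\psi_d(1\otimes b^0)\le0$ in $M\bar\otimes N$ for every $d$. Let $u_1,\dots,u_d\in U(M)$ and $\varepsilon>0$. The $u_s$ and all $w\in U(M)$ commute with $1\otimes b^0$, so the penalty terms of $\Phi_d$ vanish for them. Hence there is $z\in U(M\bar\otimes N)$ with
$$\|[zu_sz^*,w]\|_2\le\varepsilon\qquad\text{for all }s\text{ and all }w\in U(M).$$
Next, $M'\cap(M\bar\otimes N)=1\otimes N$: if $x$ commutes with $M\otimes 1$, each slice $(\mathrm{id}\otimes\varphi)(x)$ is central in the factor $M$, hence a scalar. So $x$ and $1\otimes(\tau\otimes\mathrm{id})(x)$ have the same slices. By (7) with $A=M$, the contraction $u_s'=E_N(zu_sz^*)\in1\otimes N$ satisfies $\|zu_sz^*-u_s'\|_2\le\varepsilon$. Multiplying by $z$ on the right,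
$$\|zu_s-u_s'z\|_2\le\varepsilon.\tag{15}$$
With $v=zu_sz^*$ we also have $u_s'^*u_s'-1=u_s'^*(u_s'-v)+(u_s'-v)^*v$, so $\|u_s'^*u_s'-1\|_2\le2\varepsilon$.

**Step 3: an approximately invariant state.** Let $\xi=\hat z\in L^2(M)\otimes L^2(N)$, let $\rho(y)$ be right multiplication by $y\in M$ on $L^2(M)$, and put
$$\varphi(T)=\langle(T\otimes1)\xi,\xi\rangle\qquad(T\in B(L^2(M))).$$
This is a state, and $\varphi(\rho(y))=\tau(z^*zy)=\tau(y)$. Left multiplication $L_{u_s'}$ by $u_s'\in1\otimes N$ acts on the second tensor factor, so it commutes with $T\otimes1$. Write $p\approx_\delta q$ for $|p-q|\le\delta$. Then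
$$\varphi(\rho(u_s)^*T\rho(u_s))=\langle(T\otimes1)\widehat{zu_s},\widehat{zu_s}\rangle\approx_{2\varepsilon\|T\|}\langle(T\otimes1)L_{u_s'}\xi,L_{u_s'}\xi\rangle=\langle(T\otimes1)L_{u_s'^*u_s'}\xi,\xi\rangle\approx_{2\varepsilon\|T\|}\varphi(T).$$
The first approximation is (15), since both vectors have norm at most $1$. The last one holds because $\|(u_s'^*u_s'-1)z\|_2=\|u_s'^*u_s'-1\|_2\le2\varepsilon$.

**Step 4: passing to the limit.** Index these states by the pairs (finite subset of $U(M)$, $\varepsilon$), let the subset grow and $\varepsilon\to0$, and take a weak$^*$ cluster point. It is a state on $B(L^2(M))$ that is invariant under $\mathrm{Ad}\,\rho(u)$ for all $u\in U(M)$ and restricts to the trace on $\rho(M)\cong M^{op}$. This is a hypertrace for $M^{op}$, so $M^{op}$, and hence $M$, is amenable (Connes). $\square$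

**Remark 8.1.** Let $N$ have spectral gap. By Theorem 3.5, (b) fails for the pair $R\preceq M$, $N\preceq N$ for every non-amenable $M$ with $R\preceq M$. An example is any separable $M\preceq R^{\mathcal U}$ containing $R$ and a copy of $L(\mathbb F_2)$. Such a copy exists: $\mathbb F_2$ is residually finite, so there are homomorphisms to finite groups $H_i$ such that each $g\ne1$ has nontrivial image in $H_i$ for all large $i$. The regular representations of the $H_i$ in unital copies of $M_{|H_i|}(\mathbb C)$ in $R$ give unitaries $v_g\in R^{\mathcal U}$ with $v_gv_h=v_{gh}$ and $\tau(v_g)=0$ for $g\neq1$. Löwenheim–Skolem then provides $M$, and $M$ is not amenable because its subalgebra $L(\mathbb F_2)$ is not. There is no conflict with (i) and (ii): a type I algebra is not a II$_1$ factor, and $R$ does not have spectral gap, as checked in Section 3.
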